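# A recognizable group whose quotient by its socle is $M_{23}$

## 1. Spectra of $K\times G$ for $G=Sz(2^f)\wr M_{23}$

How much of a finite group can be recovered from the mere list of orders of its elements, without multiplicities?

**Definition.** The spectrum $\omega(X)$ of a finite group $X$ is the set of orders of its elements. Two finite groups are isospectral if they have the same spectrum, and $h(X)$ is the number of pairwise non-isomorphic finite groups isospectral to $X$. The group $X$ is recognizable by spectrum if $h(X)=1$. The socle $Soc(X)$ is the subgroup generated by all minimal normal subgroups of $X$.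

For example, $\omega(S_3)=\{1,2,3\}$. For $n\ge 1$ let $C_2$ act on $C_3^n$ by inversion. Nontrivial elements of $C_3^n$ have order 3 and every element of $C_3^n\rtimes C_2$ outside $C_3^n$ is an involution, so the spectrum is again $\{1,2,3\}$. Hence $h(S_3)=\infty$. A solvable normal subgroup can be inflated without changing the spectrum, and this is the danger to control throughout.

The question, from Grechkoseeva, Mazurov, Shi, Vasil'ev and Yang, "Finite groups isospectral to simple groups", arXiv:2111.15198 (2021), is this: does there exist a finite group $G$, recognizable by spectrum, such that $G/Soc(G)$ is not solvable?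

Simple groups do not help, since there $Soc(G)=G$. If $Soc(G)=S$ is nonabelian simple with trivial centralizer, then $G/S$ embeds in $Out(S)$, which is solvable. A natural attempt is therefore a socle with many simple factors permuted by a nonsolvable group. We write $A\wr M_{23}=A^{23}\rtimes M_{23}$, where the Mathieu group $M_{23}$ permutes the coordinates through its natural action on 23 points. A tuple is centralized by a permutation $\sigma$ exactly when it is constant on the cycles of $\sigma$, so $C_{A^{23}}(\sigma)\cong A^{k}$ with $k$ the number of cycles. The answer to the question is yes.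

**Theorem 1.** Let $f>1$ be odd with $\gcd(f,33)=1$ and $\gcd(f,|Sz(2^f)|)=1$, let $L=Sz(2^f)$ and $G=L\wr M_{23}$. Then $Soc(G)=L^{23}$, $G/Soc(G)\cong M_{23}$ and $h(G)=1$. In particular this holds for every prime $f\ge 7$, $f\ne 11$, so there are infinitely many such groups.

**Proposition 2.** The condition $\gcd(f,|Sz(2^f)|)=1$ cannot simply be dropped: $Sz(2^5)\wr M_{23}$ is not recognizable.

The last sentence of Theorem 1 is Fermat's little theorem: for a prime $f\ge7$ we have $2^f-1\equiv1$ and $2^{2f}+1\equiv5\pmod f$, so $f$ does not divide $|Sz(2^f)|=2^{2f}(2^f-1)(2^{2f}+1)$, and $\gcd(f,33)=1$ if $f\neq 11$.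

Two packages of standard facts are needed at once.

**Fact 1 (Suzuki; Alperin–Gorenstein for the multiplier).** Let $f>1$ be odd, $q=2^f$, $\rho=2^{(f+1)/2}$, $L=Sz(q)$. Then $|L|=q^2(q-1)(q^2+1)$, and $\omega(L)$ is the set of divisors of
$$n_1=4,\qquad n_2=q-1,\qquad n_3=q+\rho+1,\qquad n_4=q-\rho+1 .$$
Sylow subgroups of odd order are cyclic, there is one class of involutions, $Out(L)\cong C_f$, and the Schur multiplier is trivial for $q>8$.

Since $\rho^2=2q$, we have $n_3n_4=q^2+1$. The $n_i$ are pairwise coprime: $n_2,n_3,n_4$ are odd, $\gcd(q-1,q^2+1)$ divides 2, and $\gcd(n_3,n_4)$ divides $2\rho$. For $f=7$ they are $4,\ 127,\ 145=5\cdot29,\ 113$.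

**Fact 2 (ATLAS).** $|M_{23}|=2^7\cdot3^2\cdot5\cdot7\cdot11\cdot23$, and $\omega(M_{23})=\{1,2,3,4,5,6,7,8,11,14,15,23\}$. Also $Out(M_{23})=1$, and the subgroups of index 23 form one conjugacy class (they are the $M_{22}$'s). There are subgroups $7{:}3$ and $23{:}11$. On 23 points, elements of order 11 and 23 have cycle types $1\cdot11^2$ and $23$.

**Notation.** $\pi(X)$ is the set of prime divisors of $|X|$. Distinct primes $r,s$ are adjacent in $X$ if $rs\in\omega(X)$; in $S_5$, for instance, 2 and 3 are adjacent and 2 and 5 are not. Put
$$P=\{3,7,11,23\}.$$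
For a set of primes $\tau$, $O_\tau(X)$ is the largest normal $\tau$-subgroup and $\tau'$ is the complementary set of primes; for instance $O_{3'}(S_4)$ is the Klein four-group. The set $\omega(X)$ is closed under divisors. If $Y=A/B$ is a section of $X$, the order of $aB$ divides that of $a$, so $\omega(Y)\subseteq\omega(X)$.

**Arithmetic of the hypotheses.** This paragraph separates $P$ from $\pi(L)$. Let $h$ be odd. Then $2^h-1\equiv1$ and $2^{2h}+1\equiv2\pmod3$, so $3\nmid|Sz(2^h)|$. Since 2 has order 10 mod 11, $11\mid2^h-1$ would need $10\mid h$, and $11\mid2^{2h}+1$ would need $2h\equiv5\pmod{10}$; both are impossible, so $11\nmid|Sz(2^h)|$. Now take $f$ as in Theorem 1. The orders of 2 mod 7 and mod 23 are 3 and 11. These are odd, so no power of 2 is $-1$ there; hence $7\mid|L|$ iff $3\mid f$, and $23\mid|L|$ iff $11\mid f$. As $\gcd(f,33)=1$, and as $5\mid4^f+1$ shows $2,5\in\pi(L)$,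
$$P\cap\pi(L)=\emptyset,\qquad \pi(G)=P\cup\pi(L). \tag{1}$$
Since $5\mid|L|$, also $5\nmid f$; with $3\nmid f$ this gives $f\ge7$. If $r\neq s$ lie in $P$, an element of order $rs$ or $9$ in $G$ keeps its order in $G/L^{23}\cong M_{23}$, because $L^{23}$ is a $P'$-group. None of $9,21,33,69,77,161,253$ lies in $\omega(M_{23})$, so
$$\text{distinct primes of } P \text{ are non-adjacent in } G,\ \text{ and } 9\notin\omega(G). \tag{2}$$
Finally 2 has order 12 mod 13. So $13\mid2^f-1$ is impossible for odd $f$, and $13\mid2^{2f}+1$ would mean $2f\equiv6\pmod{12}$, that is, $f\equiv 3\pmod 6$, so $3\mid f$. As $13\nmid|M_{23}|$,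
$$13\notin\pi(G). \tag{3}$$

**The socle.** A nontrivial permutation moves some factor of $L^{23}$, so $C_G(L^{23})\le Z(L^{23})=1$. Normal subgroups of $L^{23}$ are products of factors, and $M_{23}$ is transitive on factors, so $L^{23}$ is minimal normal. Any other minimal normal subgroup would centralize it. Hence $Soc(G)=L^{23}$ and $G/Soc(G)\cong M_{23}$.

**Four classes against three coordinates.** We say that the primes dividing $n_i$ form class $i$. Every prime of $\pi(L)$ is in exactly one class, and the order of an element of $L$ involves primes of at most one class. Fix primes $p_i\mid n_i$, $i=1,\dots,4$. An element of $L^3$ has three coordinates, so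
$$\begin{gathered}\text{no element of }\omega(L^3)\text{ is divisible by primes of all four classes,}\\ \text{while } p_ip_jp_k\in\omega(L^3)\text{ for distinct } i,j,k.\end{gathered} \tag{4}$$
The three coordinates come from elements of order 11, which have three cycles. The next lemma reads their centralizers from the spectrum.

**Lemma 3.** Let $X$ have a normal $P'$-subgroup $J$ with $X/J\cong M_{23}$, let $s\in\{11,23\}$ and let $z\in X$ have order $s$. Then $\omega(C_J(z))=\{m:\ s\nmid m,\ sm\in\omega(X)\}$.

*Proof.* Sylow $s$-subgroups of $X$ have order $s$, so all subgroups of order $s$ are conjugate. If $C_{X/J}(zJ)$ were larger than $\langle zJ\rangle$, it would contain an element of prime order $t\ne s$, because $s^2\nmid|M_{23}|$, and then $ts\in\omega(M_{23})$. But no proper multiple of 11 or 23 is there. So $C_X(z)$ maps into $\langle zJ\rangle$, and $C_X(z)=\langle z\rangle\times C_J(z)$. If $|g|=sm$ with $s\nmid m$, then after conjugation $\langle g^m\rangle=\langle z\rangle$. So $g^s\in C_X(z)$ has order $m$ prime to $s$ and lies in $C_J(z)$. Conversely, if $a\in C_J(z)$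 has order $m$, then $s\nmid m$ and $|za|=sm$. $\square$

For $X=G$, $J=L^{23}$, Sylow's theorem lets us take $z\in M_{23}$. By the cycle types its centralizer in $L^{23}$ is $L$ if $s=23$ and $L^3$ if $s=11$. The right-hand side in Lemma 3 depends only on $\omega(X)$, so whenever $\omega(X)=\omega(G)$ and $X,J$ are as in Lemma 3,
$$\omega(C_J(x))=\omega(L)\ \text{ if } |x|=23,\qquad \omega(C_J(y))=\omega(L^3)\ \text{ if } |y|=11. \tag{5}$$

**The easy case: $H=K\times G$ with $K\ne1$ is not isospectral to $G$.** Let $p$ be a prime dividing $|K|$ and $v\in K$ of order $p$. If $p\notin\pi(G)$, we are done. If $p\in P$, take $s\in P\setminus\{p\}$; then $ps\in\omega(K\times G)$ and $ps\notin\omega(G)$ by (2). By (1) the remaining possibility is that $p$ is in some class $i$. Let $\{j,k,l\}$ be the other classes, let $y\in M_{23}$ have order 11, and let $z\in C_{L^{23}}(y)\cong L^3$ have order $p_jp_kp_l$. The elements $y,v,z$ commute pairwise and have pairwise coprime orders, so $11\,p\,p_jp_kp_l\in\omega(K\times G)$. If this number were in $\omega(G)$, Lemma 3 would give $p\,p_jp_kp_l\in\omega(L^3)$,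 against (4). $\square$

**What changes in general?** Now let $H$ be any finite group with $\omega(H)=\omega(G)$. Three things were free above. We had a quotient $M_{23}$; we had the group $L^{23}$ with its factors permuted; and the extra element $v$ commuted with both $y$ and $z$. The obvious plan is to find $G$ inside $H$ as a quotient $H/V$, with $V$ an elementary abelian $p$-group, and then repeat the count. It stops at the third point, because nothing makes $v$ and $z$ commute.

Already with one factor the count can fail. Let $V=\mathbb F_q^4$ be the natural module for $L=Sz(q)\le Sp_4(q)$ and let $t\in L$ have order $p_3$. As $p_3\mid q^2+1$ is odd, $q$ has order 4 mod $p_3$. So an eigenvalue of $t$ of order $p_3$ has four distinct conjugates under $\lambda\mapsto\lambda^q$, which are all the eigenvalues of $t$, and $C_V(t)=0$. Hence $V\rtimes L$ has no element of order $2p_3$: its involution part would lie in $V$ and be fixed by an element of order $p_3$, or else $L$ would have an element of order $2p_3$. So a module on which $L$ acts nontrivially need not create elements joining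 two classes. Such modules must be excluded in another way, and elements of order 23 will do it: by (5) and Shi's theorem (Fact 3 below) their centralizers are rigid.

Elements of order 23 alone are not enough either. Let $V$ be the 11-dimensional even-weight subcode of the binary Golay code of length 23, an $\mathbb F_2M_{23}$-module, and let $G$ act on it through $M_{23}$. Since 2 has order 11 mod 23, an element $x$ of order 23 is irreducible on $V$, so $C_V(x)=0$. In $V\rtimes G$ the centralizer of $x$ in $V\times L^{23}$ is still exactly $L$, and $V$ is invisible to $x$. But $M_{23}$ has a subgroup $23{:}11$, and an element of order 11 in it must fix a nonzero vector of $V$. That is the lemma of the next section, and with it the count of the easy case comes back.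

## 2. Fixed points of complements in Frobenius groups

Besides Schur–Zassenhaus, the Frattini argument and CFSG, we use the following.

**Fact 3 (Shi, Proc. AMS 114 (1992) 589–591).** $Sz(2^{2m+1})$, $m\ge1$, is recognizable by spectrum.

**Fact 4 (Thompson).** A finite group with a fixed-point-free automorphism of prime order is nilpotent.

**Fact 5 (coprime action).** If a cyclic group $A$ acts on $X$ with $(|A|,|X|)=1$ and $N\trianglelefteq X$ is $A$-invariant, then $C_{X/N}(A)=C_X(A)N/N$. If a finite group $A$ acts coprimely on an abelian group $U$, then $U=C_U(A)\times[U,A]$; in particular $C_{[U,A]}(A)=1$.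

**Fact 6.** The outer automorphism group of a finite simple group is solvable, and the Suzuki groups are the only nonabelian simple groups of order prime to 3. Properties of individual simple groups are taken from the ATLAS and from Gorenstein–Lyons–Solomon, *The Classification of the Finite Simple Groups*, no. 3, written GLS3 below.

**Lemma 4.** Let $Q\langle x\rangle$ be a group, $Q\ne1$ a normal elementary abelian $w$-group, $|x|=s\ne w$ prime, $C_Q(x)=1$. Suppose it acts on an elementary abelian $p$-group $V\ne1$, $p\ne w$, with $C_V(Q)=1$. Then $C_V(x)\ne1$.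

*Proof.* We diagonalize $Q$ and let $x$ permute the eigenspaces. Write $V$ additively and let $k=\overline{\mathbb F}_p$. As $p\neq w$, $V\otimes k=\bigoplus_\lambda V_\lambda$ over characters $\lambda:Q\to k^*$. Only $\lambda\ne1$ occur, since $C_{V\otimes k}(Q)=C_V(Q)\otimes k=0$. The element $x$ permutes the weights that occur. Suppose $x$ fixes such a $\lambda$. Then $\lambda([a,x])=1$ for all $a\in Q$. The map $a\mapsto[a,x]$ is an endomorphism of the abelian group $Q$ with kernel $C_Q(x)=1$, so it is onto and $\lambda=1$, a contradiction. As $s$ is prime, all orbits of $x$ on weights have length $s$. For $0\ne v\in V_\lambda$ the vectors $v,xv,\dots,x^{s-1}v$ lie in distinct weight spaces, so $\sum_{i<s}x^iv\neq0$, and this sum is fixed by $x$ because $x^s=1$. Finally $C_{V\otimes k}(x)=C_V(x)\otimes k$, as the kernel of a linear map commutes with extension of scalars. $\square$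

As an example, $\mathbb F_8^*\cong C_7$ acts on $V=\mathbb F_8$ by multiplication without nonzero fixed vectors, and $\sigma:a\mapsto a^2$ has order 3. Together they form a group $7{:}3$, and $\sigma$ fixes the vector $1$. The prime $p$ may equal $s$ in Lemma 4; only $p\ne w$ matters.

## 3. Simple groups in which $3,7,11,23$ are pairwise non-adjacent

To find $M_{23}$ inside $H$ we need to know which simple groups can carry the primes of $P$.

**Lemma 5.** Let $T$ be a nonabelian simple group with $9\notin\omega(T)$ in which distinct primes of $P\cap\pi(T)$ are non-adjacent.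

1. If $P\subseteq\pi(T)$, then $T\cong M_{23}$.
2. If $P_1\subseteq P\cap\pi(T)$, $|P_1|=3$, then $T$ has a Frobenius subgroup $W{:}\langle x\rangle$, where $W$ is an elementary abelian $w$-group, $|x|=s$, and $w\ne s$ lie in $P_1$.

*Proof.* Both parts assume $|P\cap\pi(T)|\ge3$, so we assume it. Then at least two of $7,11,23$ divide $|T|$, hence at least one of $11,23$ does.

**Step 1. The prime 3 divides $|T|$.** This step gives the test used everywhere below. If $3\nmid|T|$, then $T=Sz(2^h)$ with $h$ odd, and $11\nmid|T|$ by Section 1. So $|P\cap\pi(T)|\le2$, a contradiction. From now on $c$ always denotes an element of $\{7,11,23\}\cap\pi(T)$; there are at least two such $c$, and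
$$3c\notin\omega(T)\quad\text{for every } c. \tag{6}$$
We often work in a covering group with center $Z$. If commuting elements of orders $3$ and $c$ both lie outside $Z$, their images in $T$ have orders $3$ and $c$, and (6) is violated. Note that $3$ divides $|SL_2(q)|=q(q^2-1)$, and also $|L_2(q)|$, for every $q$.

**Step 2. Alternating and sporadic groups.** This step finds $M_{23}$. If $T=A_m$, then $m\ge11$ and $21\in\omega(T)$, against (6). The sporadic groups with at least two of $7,11,23$ dividing the order are
$$M_{22},M_{23},M_{24},J_1,J_4,HS,McL,Suz,O'N,Co_1,Co_2,Co_3,Fi_{22},Fi_{23},Fi_{24}',HN,Ly,B,M.$$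
By the ATLAS all except $M_{22},M_{23},J_1,HS,O'N$ have elements of order 9 or 21. For $M_{22},J_1,HS,O'N$ we have $P\cap\pi(T)=\{3,7,11\}$, and each contains $7{:}3$, because $M_{22}>L_3(4)>L_3(2)$, $J_1>7{:}6$, $HS>M_{22}$, $O'N>J_1$. So (2) holds for them and (1) does not arise. A 3-subset of $P$ contains $\{3,7\}$ or $\{11,23\}$, and $M_{23}$ contains $7{:}3$ and $23{:}11$. So (1) and (2) hold here.

In the remaining steps $T$ is of Lie type over $\mathbb F_q$, of characteristic $\ell$, and not a Suzuki group.

**Step 3. $T=L_2(q)$.** This is the first family that survives the tests, and we exhibit the Frobenius group. $T$ has cyclic subgroups of orders $(q\pm1)/\gcd(2,q-1)$, so two distinct odd primes dividing the same one of $q-1,q+1$ are adjacent. Hence at most one prime of $P$ divides each of $q,q-1,q+1$, so $|P\cap\pi(T)|=3$ and (1) does not arise. Moreover $P_1=P\cap\pi(T)$ consists of $\ell$, a divisor $s$ of $q-1$ and a divisor of $q+1$. In the Borel subgroup the torus acts on the root subgroup $E_q$ by $\lambda^2$. As $s$ is odd, $E_q{:}s$ is a Frobenius group with $w=\ell$,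 which gives (2).

**Step 4. $T=L_3(q)$.** We sort the primes $c$ into three types. The center of $SL_3(q)$ has order 1 or 3. If $c\mid q-1$, then $\mathrm{diag}(\lambda,\lambda,\lambda^{-2})$ of order $c$ commutes with a block $SL_2(q)$, which contains an element of order 3. That element fixes the third basis vector, so it is not scalar, and (6) fails. Since $|SL_3(q)|=q^3(q^2-1)(q^3-1)$, every $c$ has one of the types

* ($\alpha$) $c=\ell$;
* ($\beta$) $\mathrm{ord}_c(q)=2$;
* ($\gamma$) $\mathrm{ord}_c(q)=3$; then $3\mid c-1$, so $c=7$.

Two primes of type ($\beta$) divide the order $q^2-1$ of a cyclic subgroup of $GL_2(q)<SL_3(q)$, and they would be adjacent in $T$. So different $c$ have different types.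

*Part (1).* Suppose $7,11,23$ all occur. All three types are used, so 7 has type ($\gamma$), and one of $11,23$ is $\ell$ while the other has type ($\beta$). If $\ell=23$, then $23\equiv1\pmod{11}$ gives $q\equiv1\pmod{11}$, a contradiction. If $\ell=11$, write $q=11^g$. Here $11^2\equiv6\pmod{23}$ and 11 is a non-square mod 23 by quadratic reciprocity, so $\mathrm{ord}_{23}(11)=22$. Type ($\beta$) for 23 then means $\gcd(22,g)=11$, so $g$ is odd. Then $3\mid q+1$ and $23\mid q+1$. The center is trivial as $3\nmid q-1$, and the cyclic subgroup of order $q^2-1$ gives $69\in\omega(T)$, against (6).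

*Part (2).* Suppose first that $P_1$ contains $\ell$ of type ($\alpha$) and $c$ of type ($\beta$). In the parabolic subgroup $q^2{:}GL_2(q)$ of $SL_3(q)$ take an element of order $c$ in $SL_2(q)$; it exists as $c\mid q+1$. If a nontrivial power of it had an eigenvalue in $\mathbb F_q$, that eigenvalue would be 1 since $c\nmid q-1$. By determinant 1 so would the other be, and the power, being semisimple, would be the identity. So $q^2{:}c$ is a Frobenius group. Its order is prime to 3, so it embeds in $T$. Otherwise $P_1\cap\{7,11,23\}$ has size at least 2, distinct types, and not both ($\alpha$) and ($\beta$). So it has exactly two elements, one of them is 7 of type ($\gamma$), and $3\in P_1$. On $\mathbb F_{q^3}$ consider multiplications by elements $\lambda$ of order 7 and $\sigma:a\mapsto a^q$, of order 3. We have $\sigma\lambda\sigma^{-1}=\lambda^q\neq\lambda$, so they generate a Frobenius group $7{:}3$ in $GL_3(q)$. Its determinants are 1: $\sigma$ permutes a normal basis in a 3-cycle, and $\lambda$ has determinant of order dividing 7 in $\mathbb F_q^*$ while $7\nmid q-1$. A Frobenius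 group has trivial center, so $7{:}3$ meets the center of $SL_3(q)$ trivially and embeds in $T$.

**Step 5. $T=U_3(q)$.** The same sorting with $-q$ in place of $q$. The center of $SU_3(q)$ has order 1 or 3. If $c\mid q+1$, then $\mathrm{diag}(\lambda,\lambda,\lambda^{-2})$ in an orthonormal basis commutes with $SU_2(q)\cong SL_2(q)$, and (6) fails as before. Since $|SU_3(q)|=q^3(q^2-1)(q^3+1)$, the types are

* ($\alpha$) $c=\ell$;
* ($\beta$) $c\mid q-1$;
* ($\gamma$) $c\mid q^2-q+1$; then $-q$ has order 3 mod $c$, so $c=7$.

Two primes of type ($\beta$) are adjacent, through the cyclic subgroup $GL_1(q^2)$ of order $q^2-1$ in $GU_2(q)<SU_3(q)$. So different $c$ have different types.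

*Part (1).* If $7,11,23$ all occur, then 7 has type ($\gamma$), so $\mathrm{ord}_7(q)=6$, and $\ell\in\{11,23\}$. But $11\equiv4$ and $23\equiv2\pmod7$ have order 3, so $\mathrm{ord}_7(q)$ divides 3, a contradiction.

*Part (2).* If $P_1$ contains $\ell$ of type ($\alpha$) and $c$ of type ($\beta$), then $SU_2(q)\cong SL_2(q)$ contains $E_q{:}c$. This is a Frobenius group since the torus acts by $\lambda^2$ and $c$ is odd; its order is prime to 3, so it embeds in $T$. Otherwise, as in Step 4, $3,7\in P_1$ and 7 has type ($\gamma$). On $\mathbb F_{q^6}$, a 3-dimensional space over $\mathbb F_{q^2}$, take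
$$B(a,b)=\mathrm{Tr}_{\mathbb F_{q^6}/\mathbb F_{q^2}}\bigl(ab^{q^3}\bigr).$$
It is nondegenerate, linear in $a$ and semilinear in $b$. It is hermitian: $B(a,b)^q=\mathrm{Tr}(a^qb^{q^4})$, and raising the argument of the trace to the power $q^2$ turns this into $\mathrm{Tr}(a^{q^3}b)=B(b,a)$. Multiplication by $\lambda$ of order 7 is an isometry because $q^3\equiv-1\pmod7$ gives $\lambda^{q^3+1}=1$. Its determinant has order dividing both $7$ and $q+1$, so it is 1. The map $\sigma:a\mapsto a^{q^2}$ is $\mathbb F_{q^2}$-linear, is an isometry, and has determinant 1 (a 3-cycle on a normal basis); also $\sigma\lambda\sigma^{-1}=\lambda^{q^2}\ne\lambda$. So we obtain a Frobenius group $7{:}3\le SU_3(q)$ with trivial center, which embeds in $T$.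

For all remaining types we show that $9\in\omega(T)$, or (6) fails, or at most one of $7,11,23$ divides $|T|$. Each is a contradiction.

**Step 6. $T=L_n(q)$, $n\ge4$.** The point is that there is now room for an $SL_2(q)$ beside another block. If $\ell=3$, a regular unipotent $u$ has $u^3-1=(u-1)^3\ne0$, so $9\in\omega(T)$ (the center has order prime to 3).

If $3\mid q-1$, then $9\mid q^3-1$; take $t$ of order 9 in $GL_1(q^3)\le GL_3(q)$ and $\hat t=\mathrm{diag}(t,\det t^{-1},1,\dots,1)\in SL_n(q)$. Elements of order 3 of $\mathbb F_{q^3}^*$ lie in $\mathbb F_q$, so $t^3=\omega I$ with $\omega\ne1=\omega^3$, and $\det(t)^{-3}=\det(t^3)^{-1}=\omega^{-3}=1\neq\omega$. So $\hat t^{\,3}$ is not scalar, while $\hat t^{\,9}=1$. Hence $9\in\omega(T)$.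

Let $3\mid q+1$. If $c=\ell$, the subgroup $SL_2(q)\times SL_2(q)$ violates (6). Otherwise put $e=\mathrm{ord}_c(q)\le n$. If $e\le n-2$, then $c$ divides $|SL_{\max(e,2)}(q)|$ and $SL_{\max(e,2)}(q)\times SL_2(q)$ violates (6). Let $e\in\{n-1,n\}$ be even. Use the cyclic subgroup of order $q^{n-1}-1$ of $GL_{n-1}(q)<SL_n(q)$ if $e=n-1$, and the cyclic subgroup of order $(q^n-1)/(q-1)$ of $SL_n(q)$ if $e=n$. Since $3\mid q^2-1\mid q^e-1$ and $3,c\nmid q-1$, it has an element of order $3c$. Its powers of order 3 and $c$ are not scalar, since scalars have order dividing $q-1$. This violates (6). So $e\in\{n-1,n\}$ is odd, $e\ge3$, $e\mid c-1$, which leaves: $c=7$, $e=3$, $n=4$; or $c=11$, $e=5$, $n\in\{5,6\}$; or $c=23$, $e=11$, $n\in\{11,12\}$. For a given $n$ this is at most one $c$.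

**Step 7. $T=U_n(q)$, $n\ge4$.** We repeat Step 6 with $-q$. If $\ell=3$, use a regular unipotent element. If $3\mid q+1$, then $9\mid q^3+1$; take $t$ of order 9 in $GU_1(q^3)\le GU_3(q)$. Its elements of order 3 lie in $GU_1(q)$, so $t^3=\omega I$, and $\hat t$ as in Step 6 gives $9\in\omega(T)$. Let $3\mid q-1$. For $c=\ell$ use $SU_2(q)\times SU_2(q)$. Otherwise let $e$ be the order of $-q$ mod $c$. As $|SU_n(q)|$ is, up to sign, a power of $q$ times $\prod_{i=2}^n((-q)^i-1)$, we have $e\le n$. If $e\le n-2$, use $SU_{\max(e,2)}(q)\times SU_2(q)$. If $e\in\{n-1,n\}$ is even, $GU_e(q)\ge GL_{e/2}(q^2)$ has a cyclic subgroup of order $q^e-1$, and $3c\mid q^e-1$. Scalars and determinants in unitary groups have order dividing $q+1$, and $3,c\nmid q+1$ (as $3\mid q-1$ and $e\ge3$). So the elements of orders 3 and $c$ in it are non-scalar, and they have determinant 1 when $e=n$; when $e=n-1$ use $GU_{n-1}(q)<SU_n(q)$. This violates (6). So $e\geq3$ is odd, $e\in\{n-1,n\}$, $e\mid c-1$, and at most one $c$ remains, as in Step 6.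

**Step 8. Symplectic and orthogonal groups.** The centers are 2-groups, so commuting elements of orders 3 and $c$ in the linear group suffice. Note that $(c-1)/2\in\{3,5,11\}$ is prime and that $\mathrm{ord}_c(q^2)$ divides it.

*$PSp_{2n}(q)$, $n\ge2$.* By $SL_2(q)\times Sp_{2n-2}(q)$ and (6), $c\nmid|Sp_{2n-2}(q)|$. So $c\ne\ell$, and $c$ divides $q^{2n}-1$ but no $q^{2i}-1$ with $i<n$. Hence $\mathrm{ord}_c(q^2)=n\ge2$ and $n=(c-1)/2$, leaving at most one $c$.

*$\Omega_{2n+1}(q)$, $q$ odd, $n\ge3$.* If $c=\ell$, use $\Omega_4^+(q)\times\Omega_3(q)$, where $\Omega_3(q)\cong L_2(q)$ has order divisible by 3. Let $c\ne\ell$ and $k=\mathrm{ord}_c(q^2)\le n$. If $k<n$, then $c\mid q^k-\varepsilon$ for some $\varepsilon=\pm1$. So $c$ divides $|SO^\varepsilon_{2k}(q)|$ and, being odd, is the order of an element of $\Omega^\varepsilon_{2k}(q)$ (for $k=1$ too, where $SO_2^\varepsilon(q)$ is cyclic of order $q-\varepsilon$). The orthogonal complement has dimension at least 3 and contains $\Omega_3(q)$, against (6). So $k=n\ge3$ and $n=(c-1)/2$: at most one $c$.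

*$P\Omega^\pm_{2n}(q)$, $n\ge4$.* If $c=\ell$, use $\Omega_4^+(q)=SL_2(q)\circ SL_2(q)$. Let $c\ne\ell$ and $k=\mathrm{ord}_c(q^2)\le n$. If $k\le n-2$, then as before $c$ is the order of an element of $\Omega_{2k}^{\varepsilon}(q)$ for a suitable $\varepsilon$. The complement has dimension at least 4 and contains $\Omega_4^+(q)$ or $\Omega_4^-(q)\cong L_2(q^2)$, of order divisible by 3. This violates (6). So $k\in\{n-1,n\}$, $k\ge3$, $k=(c-1)/2$: that is $c=7$, $n=4$; or $c=11$, $n\in\{5,6\}$; or $c=23$, $n\in\{11,12\}$. At most one $c$.

**Step 9. Ree groups.** ${}^2G_2(q)$, $q\ge27$, has elements of order 9. The order of ${}^2F_4(2)'$ is $2^{11}3^35^213$, with none of $7,11,23$. Let $T={}^2F_4(q)$, $q=2^h\ge8$, $h$ odd, and let $c\in\{11,23\}$ divide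
$$|T|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1).$$
Then $\mathrm{ord}_c(q)$ divides 12 and $c-1\in\{10,22\}$, so $c\mid q^2-1$. Since $T\ge Sp_4(q)\ge SL_2(q)\times SL_2(q)$ (Malle), (6) fails.

**Step 10. $G_2(q)$ with $q>2$, ${}^3D_4(q)$, $F_4(q)$, $E_6(q)$, ${}^2E_6(q)$, $E_7(q)$, $E_8(q)$.** A fundamental subgroup $SL_2(q)$ commutes with a subgroup $C_0$ of type
$$SL_2(q),\ SL_2(q^3),\ Sp_6(q),\ SL_6(q),\ SU_6(q),\ Spin^+_{12}(q),\ E_7(q)$$
respectively, up to quotients by central $\{2,3\}$-subgroups (GLS3, Ex. 3.2.4; Liebeck–Saxl–Seitz 1992). The image of the fundamental $SL_2(q)$ in $T$ has order divisible by 3. Let $c\in\{11,23\}\cap\pi(T)$. It suffices to show that $c$ divides $|C_0|$, since then $c$ is adjacent to 3. This is clear if $c=\ell$. Let $c\ne\ell$, so $\mathrm{ord}_c(q)$ divides $c-1\in\{10,22\}$. By the order formulas $c$ divides some $q^d-1$ (or $q^d+1$ where indicated), and comparing divisors gives: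

* $G_2$: $d\in\{2,6\}$; ${}^3D_4$: $d\in\{2,6,12\}$; $F_4$: $d\in\{2,6,8,12\}$. So $\mathrm{ord}_c(q)\in\{1,2\}$.
* $E_6$: $d\in\{2,5,6,8,9,12\}$. So $\mathrm{ord}_c(q)\in\{1,2\}$, or it is 5 with $c=11$; and $q^5-1$ divides $|SL_6(q)|$.
* ${}^2E_6$: $q^d-1$ with $d\in\{2,6,8,12\}$ or $q^d+1$ with $d\in\{5,9\}$. So $\mathrm{ord}_c(q)\in\{1,2\}$, or it is 10 with $c=11$; and $q^5+1$ divides $|SU_6(q)|$.
* $E_7$: $d\in\{2,6,8,10,12,14,18\}$; $E_8$: $d\in\{2,8,12,14,18,20,24,30\}$. So $\mathrm{ord}_c(q)\in\{1,2\}$, or it lies in $\{5,10\}$ with $c=11$; and $q^{10}-1$ divides $|Spin^+_{12}(q)|$ and the order of the simply connected $E_7(q)$.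

If $\mathrm{ord}_c(q)\in\{1,2\}$, then $c\mid q^2-1$, which divides $|C_0|$ in all cases. So (6) always fails. $\square$

## 4. The quotient by $O_{P'}(H)$ is $M_{23}$

From here to Section 8, $f,L,G$ are as in Theorem 1 and $\omega(H)=\omega(G)$. Put
$$J=O_{P'}(H),\qquad H^*=H/J .$$
Then $O_{P'}(H^*)=1$ and $P\subseteq\pi(H^*)$. By (1), $\pi(J)\subseteq\pi(G)\setminus P=\pi(L)$. Statement (2) holds for every section of $H$; we call this non-adjacency.

**Step 1. $O_r(H^*)=1$ for every $r\in P$.** This excludes abelian minimal normal subgroups of $H^*$. Suppose $O_r(H^*)\ne1$. Let $V=\Omega_1(Z(O_r(H^*)))$, $P_1=P\setminus\{r\}$, $B=O_{P_1'}(H^*)\ge V$. As $P_1\subseteq\pi(H^*)$, $H^*/B\ne1$; let $N/B$ be a minimal normal subgroup of $H^*/B$. By non-adjacency elements of order $s\in P_1$ have no nontrivial fixed points on $V$.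

First we show $P_1\subseteq\pi(N)$. By the definition of $B$, some $s\in P_1$ divides $|N|$. Suppose some $s'\in P_1$ does not. Let $S\in Syl_s(N)$. By the Frattini argument $H^*=N\,N_{H^*}(S)$. As $s'$ divides $|H^*|$ but not $|N|$, there is $x'\in N_{H^*}(S)$ of order $s'$. By non-adjacency $C_S(x')=1$. Let $Q=\Omega_1(Z(S))$. Then $C_Q(x')=1$ and $C_V(Q)=1$, so Lemma 4 (with $w=s$, $p=r$) gives $C_V(x')\neq1$. Hence $rs'\in\omega(H^*)$, a contradiction.

Now $B$ is a $P_1'$-group, so all three primes of $P_1$ divide $|N/B|$. So $N/B=T_1\times\dots\times T_n$ with $T_i\cong T$ nonabelian simple and $P_1\subseteq\pi(T)$. If $n\ge2$, elements of different orders from $P_1$ in $T_1$ and $T_2$ commute, a contradiction. So $N/B\cong T$. By Lemma 5(2), $T$ contains a Frobenius group $W{:}\langle x\rangle$ with $w,s\in P_1$. Its preimage in $N$ is an extension of a $P_1'$-group by a $P_1$-group, so by Schur–Zassenhaus $N$ contains an isomorphic subgroup. It acts on $V$ with $C_V(W)=1$, and Lemma 4 gives $C_V(x)\ne1$. So $rs\in\omega(H^*)$, a contradiction.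

**Step 2. The simple factors of a minimal normal subgroup have order divisible by all of $P$.** This prepares the use of Lemma 5(1). Let $N$ be a minimal normal subgroup of $H^*$. As $O_{P'}(H^*)=1$, some prime of $P$ divides $|N|$; by Step 1, $N=T_1\times\dots\times T_n$ with $T_i\cong T$ nonabelian simple and $P\cap\pi(T)\ne\emptyset$. Suppose $s'\in P\setminus\pi(T)$; let $s\in P\cap\pi(T)$ and let $x'\in H^*$ have order $s'$. If $x'$ moves some $T_i$, then for $t\in T_i$ of order $s$ the product $\prod_{j<s'}t^{x'^j}$ of elements of distinct factors has order $s$ and is centralized by $x'$, a contradiction. So $x'$ normalizes every $T_i$ and, by non-adjacency, centralizes none. It induces on $T_1\cong T$ an automorphism $\alpha$ of odd prime order $s'\nmid|T|$, so $s'$ divides $|Out(T)|$. For alternating and sporadic groups and ${}^2F_4(2)'$, $|Out(T)|$ divides 4. So $T$ is of Lie type and not ${}^2F_4(2)'$.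

*$T=Sz(2^h)$.* Then $3\in P\setminus\pi(T)$, and we may take $s'=3$. So $3$ divides $|Out(T)|=h$. Since $2^6\equiv-1\pmod{65}$ and $h/3$ is odd, $65\mid2^{2h}+1$. So $13\in\pi(T)\subseteq\pi(G)$, against (3).

*$T$ not a Suzuki group.* Then $3\in\pi(T)$, so $s'\in\{7,11,23\}$. By GLS3, $Aut(T)=\mathrm{Inndiag}(T)\rtimes D$, where $\pi(\mathrm{Inndiag}(T))=\pi(T)$ and $D$ has a cyclic normal subgroup $\Phi$ of field automorphisms with $D/\Phi$ a $\{2,3\}$-group. As $s'\ge7$ and $s'\nmid|\mathrm{Inndiag}(T)|$, the image of $\langle\alpha\rangle$ in $D$ is the unique subgroup $\langle\varphi\rangle\le\Phi$ of order $s'$. Both $\langle\alpha\rangle$ and $\langle\varphi\rangle$ are Sylow $s'$-subgroups of $\mathrm{Inndiag}(T)\langle\varphi\rangle$, so they are conjugate. Since $s'$ is prime to the order of the twist, $T$ is defined over $\mathbb F_{q_0^{s'}}$ for some $q_0$, and $\varphi$ centralizes the subgroup of the same Lie type over $\mathbb F_{q_0}$ (modulo scalars). That subgroup has order divisible by 3: for types other than ${}^2G_2,{}^2F_4$ it contains an image of $SL_2(q_0)$ modulo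 a central subgroup of order at most 2; $|{}^2G_2(q_0)|$ is divisible by the power $q_0$ of 3; and $|{}^2F_4(q_0)|$ is divisible by $q_0^3+1$, where $q_0$ is an odd power of 2. So $\alpha$ centralizes an element of order 3 of $T_1$, and $3s'\in\omega(H^*)$, a contradiction.

**Step 3. $H^*\cong M_{23}$.** By Step 2, $P\subseteq\pi(T)$, and $n=1$, since otherwise elements of different orders from $P$ in two factors commute. By Lemma 5(1), $N\cong M_{23}$. If $C_{H^*}(N)\ne1$, it contains a minimal normal subgroup of $H^*$, whose order is divisible by some $s\in P$. An element of order $s$ in it commutes with elements of $N$ of order in $P\setminus\{s\}$, a contradiction. So $H^*$ embeds in $Aut(M_{23})=M_{23}$, and $H/J=H^*\cong M_{23}$.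

Consequently Lemma 3 and (5) apply to $X=H$.

## 5. The centralizer of an element of order 23

Fix $x\in H$ of order 23. By (5), $\omega(C_J(x))=\omega(L)$, and Shi's theorem gives
$$C_J(x)\cong L. \tag{7}$$

**Step 1. The solvable radical $R$ of $J$ is nilpotent and $C_R(x)=1$.** This controls the solvable part. $C_R(x)=R\cap C_J(x)$ is a solvable normal subgroup of the simple group $C_J(x)\cong L$, so it is trivial. By Thompson's theorem $R$ is nilpotent.

**Step 2. The socle of $J/R$ is a single $x$-orbit of simple factors.** Write bars for images in $\bar H=H/R$. As $23\nmid|J|$, Fact 5 gives $C_{\bar J}(\bar x)=C_J(x)R/R\cong L$; in particular $\bar J\ne1$. Since $\bar J$ has trivial solvable radical, $M_0=Soc(\bar J)$ is a direct product of nonabelian simple groups. Also $C_{\bar J}(M_0)=1$: otherwise this normal subgroup contains a minimal normal subgroup of $\bar J$, which lies in $M_0\cap C_{\bar J}(M_0)=Z(M_0)=1$. The element $x$ permutes the simple factors of $M_0$ in orbits of length 1 or 23. On a factor normalized by $x$ there are nontrivial fixed points by Thompson's theorem.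 On the product of an orbit of length 23 the fixed points form a diagonal subgroup isomorphic to one factor. So $C_{M_0}(x)$ is a direct product of nontrivial groups, one for each orbit. But $1\ne C_{M_0}(x)\trianglelefteq C_{\bar J}(x)\cong L$, and $L$ is simple. Hence there is exactly one orbit, and
$$C_{M_0}(x)=C_{\bar J}(x)\cong L. \tag{8}$$

The orbit has length 1 or 23. We want 23.

## 6. The socle of $J/R$ is not simple

Suppose $M_0$ is simple. The step is needed because the element $x$ cannot see the difference between $L^{23}$ with permuted factors and a single $L$ centralized by $M_{23}$. Elements of order 11 can.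

**Step 1. Then $\bar H=Z\times\bar J$ with $Z\cong M_{23}$ and $\bar J\cong L$.** Let $Z=C_{\bar H}(M_0)$. Then $Z\cap\bar J=C_{\bar J}(M_0)=1$, and $\bar H/ZM_0$ embeds in the solvable group $Out(M_0)$. As $\bar H/\bar J\cong M_{23}$ is simple, $Z\bar J$ is $\bar J$ or $\bar H$. In the first case $Z\le\bar J$, so $Z=1$ and $\bar H/M_0$ is solvable, although it has the quotient $M_{23}$, a contradiction. So $\bar H=Z\times\bar J$ and $Z\cong M_{23}$. Since $\bar J$ is an $\{11,23\}'$-group, elements of order 11 or 23 of $\bar H$ have trivial component in $\bar J$, so they lie in $Z$ and centralize $\bar J$. In particular $\bar J=C_{\bar J}(x)\cong L$.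

**Step 2. All but one of the primes $p_1,\dots,p_4$ divide $|C_R(y)|$, where $|y|=11$.** Let $y\in H$ have order 11, $D=C_J(y)$ and $R_0=C_R(y)=D\cap R$, a nilpotent group. By Fact 5, $D/R_0\cong C_{\bar J}(y)=\bar J\cong L$, and $\omega(D)=\omega(L^3)$ by (5). By (4), for distinct $i,j,k$ there is an element of $D$ of order $p_ip_jp_k$. Its image in $L$ has order divisible by at most one of the three primes. So the parts for at least two of them lie in $R_0$. Thus among any three of $p_1,\dots,p_4$ at most one does not divide $|R_0|$, and the same holds among all four. If all four divide $|R_0|$, nilpotency gives $p_1p_2p_3p_4\in\omega(D)=\omega(L^3)$, against (4). After renumbering the classes, $p_4\nmid|R_0|$ and $p_1,p_2,p_3$ divide $|R_0|$.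

**Step 3. An element of order $p_4$ has fixed points on three Sylow subgroups of $R_0$ at once.** Let $\{i,j\}\subset\{1,2,3\}$ and take $g\in D$ of order $p_ip_jp_4$. Its $p_4$-part $z$ has nontrivial image in $L$. So the image of $g$ has order exactly $p_4$, and the $p_i$- and $p_j$-parts of $g$ lie in $R_0$. Hence $z$ has nontrivial fixed points on $O_{p_i}(R_0)$ and on $O_{p_j}(R_0)$.

All subgroups of order $p_4$ in $D$ are conjugate. In $L$ this holds because odd Sylow subgroups are cyclic and there is one class of involutions. Given two such subgroups $A_1,A_2$ of $D$, we may therefore conjugate so that $R_0A_1=R_0A_2$, and then both are Sylow $p_4$-subgroups of this group, as $p_4\nmid|R_0|$.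

Using $\{1,2\}$ and $\{1,3\}$, one fixed $z$ of order $p_4$ has nontrivial fixed points on $O_{p_i}(R_0)$ for $i=1,2,3$. Elements of orders $p_1,p_2,p_3$ chosen there commute with each other, since $R_0$ is nilpotent, and with $z$. So $p_1p_2p_3p_4\in\omega(D)=\omega(L^3)$, against (4). Hence $M_0$ is not simple.

## 7. Identification of $H/R$ with $L\wr M_{23}$

Now $M_0=L_1\times\dots\times L_{23}$, the factors are permuted transitively by $x$, and $L_i\cong C_{M_0}(x)\cong L$ by (8).

**Step 1. $\bar H$ permutes the factors as $M_{23}$ permutes 23 points, with kernel $\bar J$.** The image of $\bar H$ in $S_{23}$ is transitive of prime degree, hence primitive. A nontrivial normal subgroup of a primitive group is transitive, so it has order divisible by 23. But $\bar J$ is a $23'$-group, so it acts trivially. As $\bar H/\bar J\cong M_{23}$ is simple and $x$ acts nontrivially, the kernel is exactly $\bar J$. So $M_{23}$ acts faithfully and transitively on 23 factors. By the uniqueness of the class of subgroups of index 23 this is the natural action.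

**Step 2. Embedding in $Aut(L)\wr M_{23}$.** An element centralizing $M_0$ fixes every factor, so $C_{\bar H}(M_0)\le\bar J$, and $C_{\bar J}(M_0)=1$. Hence $\bar H$ embeds in $Aut(L^{23})=Aut(L)\wr S_{23}$. After numbering the factors suitably,
$$M_0\le\bar H\le A:=Aut(L)\wr M_{23},\qquad A/M_0\cong E\rtimes M_{23},\quad E=C_f^{23},\qquad \bar J/M_0=(\bar H/M_0)\cap E. \tag{9}$$

**Step 3. $\bar J=M_0$.** This is where the hypothesis on $\gcd(f,|L|)$ enters. Let $p$ be a prime divisor of $f$. If $p\in P$, then $p\nmid|J|$ because $J$ is a $P'$-group. If $p\notin P$, then $p\nmid|L|$ by hypothesis, so $p\notin P\cup\pi(L)=\pi(G)$ and again $p\nmid|J|$. So $|\bar J/M_0|$ is prime to $f$ and divides $f^{23}$, hence is 1.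

**Step 4. $\bar H\cong G$.** By Step 3, $\bar H/M_0\cong M_{23}$ is a complement to $E$ in $E\rtimes M_{23}$. The module $E$ is induced from the trivial $M_{22}$-module $C_f$, so by Shapiro's lemma
$$H^1(M_{23},E)\cong H^1(M_{22},C_f)=\mathrm{Hom}(M_{22},C_f)=0 ,$$
as $M_{22}$ is perfect. So all complements are conjugate, and $\bar H$ is conjugate in $A$ to the preimage $L\wr M_{23}=G$ of the standard complement.

## 8. The solvable radical of $J$ is trivial

Suppose $R\ne1$. Let $V=R/N$ be a chief factor of $H$. It is an elementary abelian $p$-group with $p\in\pi(J)\subseteq\pi(L)$, so $p\ne11,23$. Since $R$ acts trivially on the abelian group $R/N$, the group $\bar H=H/R\cong G$ acts on $V$. By Fact 5 and $C_R(x)=1$,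
$$C_V(x)=1. \tag{10}$$

**Step 1. $M_0$ acts trivially on $V$.** This is the point at which the direct count of Section 1 got stuck; (10) settles it. Suppose $M_0$ acts nontrivially. As $M_0$ is minimal normal in $\bar H$, it acts faithfully. Choose a prime $u\in\pi(L)$, $u\ne p$; then $u\ne23$. Take $U_1\le L_1$ of order $u$, put $U=\prod_{i=0}^{22}U_1^{x^i}\cong C_u^{23}$ and $W=[U,x]$. Here $W\ne1$, since $x$ permutes the 23 factors of $U$ cyclically. By coprime action $C_W(x)=1$. Since $W$ acts faithfully on $V$ and $u\ne p$, the group $[V,W]$ is nontrivial, $x$-invariant, and satisfies $C_{[V,W]}(W)=1$. Lemma 4, applied to $W\langle x\rangle$ on $[V,W]$, gives $C_V(x)\ne1$, against (10).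

**Step 2. $J/N=V\times Y$ with $Y\cong L^{23}$.** This recovers a genuine $L^{23}$ commuting with $V$. By Step 1, $V$ is central in $J/N$, and $(J/N)/V\cong J/R=M_0\cong L^{23}$. As $f\ge7$, $L$ is perfect with trivial Schur multiplier, hence so is $L^{23}$ (the multiplier of a direct product of perfect groups is the direct product of the multipliers). Let $Y=(J/N)'$. Since $(J/N)/V$ is perfect, $J/N=VY$ with $V$ central, so $Y=Y'$, and $Y\to M_0$ is a perfect central extension with kernel $V\cap Y$. Triviality of the multiplier gives $V\cap Y=1$. So $J/N=V\times Y$. As $Y$ is characteristic in $J/N$, the isomorphism $Y\to M_0$ is $H$-equivariant.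

**Step 3. An element of order 11 fixes a vector of $V$.** Since $J$ is an $\{11,23\}'$-group and $M_{23}$ contains $23{:}11$, Schur–Zassenhaus gives a Frobenius subgroup $\langle x'\rangle{:}\langle y'\rangle\cong23{:}11$ of $H$. Sylow 23-subgroups of $H$ have order 23, so $\langle x'\rangle$ is conjugate to $\langle x\rangle$ and $C_V(x')=1$ by (10). Lemma 4 with $Q=\langle x'\rangle$ gives $1\ne v\in C_V(y')$.

**Step 4. The forbidden order.** Now the count of Section 1 goes through. All subgroups of order 11 of $\bar H\cong G$ are conjugate, so $C_Y(y')\cong C_{M_0}(y')\cong L^3$. Let $p$ be in class $i$, let $\{j,k,l\}$ be the other classes, and take $z\in C_Y(y')$ of order $p_jp_kp_l$. In $H/N$ the image of $y'$, which has order 11, commutes with $v$ and $z$, and $v,z$ commute because $J/N=V\times Y$. The orders are pairwise coprime, so $11\,p\,p_jp_kp_l\in\omega(H/N)\subseteq\omega(H)=\omega(G)$. By Lemma 3 for $G$ with $s=11$, $p\,p_jp_kp_l\in\omega(L^3)$, against (4).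

Hence $R=1$ and $H\cong G$ by Section 7. So $h(G)=1$, and with the computation of the socle in Section 1 this proves Theorem 1. $\blacksquare$

## 9. The wreath product $Sz(2^5)\wr M_{23}$ is not recognizable

For $f=5$ we have $\gcd(5,33)=1$, but $5$ divides $|Sz(32)|$. Then Step 3 of Section 7 is no longer available: $\bar J/M_0$ could be a nontrivial subgroup of $C_5^{23}$. We show that this really happens. Let $L=Sz(32)$; here $\rho=8$, and $\omega(L)$ is the set of divisors of $4,31,41,25$. Let $\varepsilon:Aut(L)\to Aut(L)/L\cong\mathbb Z/5$.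

**Step 1. Every $h\in Aut(L)\setminus L$ has order dividing 100.** The purpose is to see that outer elements create only orders composed of the numbers 4 and 25, both already in $\omega(L)$. Let $F$ be the Steinberg endomorphism of $\mathbf G=Sp_4(\overline{\mathbb F}_2)$ with $\mathbf G^F=Sz(2)$ and $\mathbf G^{F^5}=L$. The restriction $\phi=F|_L$ has order 5 and generates a complement to $L$ in $Aut(L)$. Since $\varepsilon(h)\ne0$, we may replace $h$ by a power $h^i$ with $i$ prime to $|h|$, which does not change the order, and assume $h=g\phi$ with $g\in L$. By Lang–Steinberg $g=a^{-1}F(a)$ with $a\in\mathbf G$. Then, as $\phi^5=1$,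
$$h^5=g\,F(g)\cdots F^4(g)=a^{-1}F^5(a).$$
Put $b=ah^5a^{-1}=F^5(a)a^{-1}$. Using $F(a)=ag$ and $F^5(g)=g$,
$$F(b)=F^5(ag)\,(ag)^{-1}=F^5(a)\,g\,g^{-1}a^{-1}=b .$$
So $h^5$ is conjugate in $\mathbf G$ to an element of $\mathbf G^F=Sz(2)\cong5{:}4$, hence $|h^5|\in\{1,2,4,5\}$. As $5\mid|h|$, $|h|=5|h^5|\in\{5,10,20,25\}$.

**Step 2. The competitor.** Put $G=L\wr M_{23}$ and
$$H_1=\Bigl\{(a_1,\dots,a_{23})\sigma\in Aut(L)\wr M_{23}:\ \sum_i\varepsilon(a_i)=0\Bigr\}.$$
The sum is invariant under permuting coordinates, so $H_1$ is a subgroup. Moreover $G<H_1$ and $|H_1|=5^{22}|G|$. So $H_1\not\cong G$ and $\omega(G)\subseteq\omega(H_1)$.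

**Step 3. $\omega(H_1)\subseteq\omega(G)$.** Let $g=(a_1,\dots,a_{23})\sigma\in H_1$. For a cycle $c$ of $\sigma$ of length $|c|$ let $a_c\in Aut(L)$ be the product of the $a_i$ along $c$; it is defined up to conjugacy. A power $g^m$ fixes the coordinates in $c$ only if $|c|\mid m$, and $g^{|c|k}$ has entries there conjugate to $a_c^k$. Therefore
$$|g|=\mathrm{lcm}_c\,\bigl(|c|\cdot|a_c|\bigr),\qquad \sum_c\varepsilon(a_c)=0. \tag{11}$$
Any choice of cycle products can be realized: put $a_c$ in one coordinate of $c$ and 1 in the others. Let $\mathcal Z=\{c:\varepsilon(a_c)\ne0\}$.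

If $\mathcal Z=\emptyset$, all $a_c$ lie in $L$. An element of $G$ over $\sigma$ with the same cycle products has the same order, so $|g|\in\omega(G)$.

Otherwise $|\mathcal Z|\ge2$ by (11). Since no element of $M_{23}$ has order divisible by 10, either all cycle lengths of $\sigma$ are odd or all are prime to 5. In the first case choose $c_5\in\mathcal Z$ with $|c_5|$ of maximal 5-part among cycles in $\mathcal Z$, and let $c_2$ be any other cycle in $\mathcal Z$. In the second choose $c_2\in\mathcal Z$ with $|c_2|$ of maximal 2-part and let $c_5$ be any other. In both cases $c_2\ne c_5$, $|c_2|$ has maximal 2-part and $|c_5|$ has maximal 5-part among the lengths of cycles in $\mathcal Z$. Take $g'\in G$ over $\sigma$ with cycle products of order 4 at $c_2$, of order 25 at $c_5$, trivial at the other cycles of $\mathcal Z$, and equal to $a_c\in L$ for $c\notin\mathcal Z$.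

We check that $|g|$ divides $|g'|$. Cycles outside $\mathcal Z$ contribute the same to both. For $c\in\mathcal Z$, $|c|\cdot|a_c|$ divides $100|c|$ by Step 1. Its 2-part divides the 2-part of $4|c_2|$, its 5-part divides the 5-part of $25|c_5|$, and the part prime to 10 divides $|c|$. All three divide $|g'|$. So $|g|$ divides $|g'|\in\omega(G)$, and $|g|\in\omega(G)$.

Thus $\omega(H_1)=\omega(G)$ while $H_1\not\cong G$, which proves Proposition 2. $\blacksquare$
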